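# Rooted decompositions of regular graphs into odd closed trails

## Closed trails, roots and edge cuts

All graphs are finite and may have multiple edges and loops. A loop contributes $2$ to the degree of its vertex. We think of every edge as two half-edges, one at each end (both at the same vertex for a loop), so that a vertex $u$ carries exactly $\deg(u)$ half-edges.

One small graph will accompany us throughout. Let $D$ have three vertices $s,t,z$, three parallel edges between $s$ and $t$, the edges $zs$ and $zt$, and one loop at $z$. Each of $s,t$ has degree $3+1=4$, and $z$ has degree $1+1+2=4$. So $D$ is connected and $4$-regular, with $3$ vertices and $6$ edges.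

**Definition (trail).** A *trail* is a walk with no repeated edges. It is *closed* if it starts and ends at the same vertex, and a closed trail is *odd* if it has an odd number of edges. We do not care at which of its vertices a closed trail is started. *Example.* In $D$ the loop at $z$ is an odd closed trail of length $1$. The walk $z\,s\,t\,s\,t\,z$, which uses all three $st$-edges, is an odd closed trail of length $5$.

**Definition (circuit).** A *circuit* is a connected $2$-regular subgraph. *Example.* In $D$ the loop is a circuit of length $1$, two of the parallel $st$-edges form a circuit of length $2$, and $zs$, $zt$ with one $st$-edge form a circuit of length $3$.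

**Definition (eulerian).** A connected graph is *eulerian* if every vertex has even degree; equivalently, if it has an *eulerian trail*, a closed trail that traverses every edge exactly once. *Example.* $D$ is eulerian: traverse the loop at $z$, then $z\,s\,t\,s\,t\,z$.

**Definition (decomposition, root).** A *decomposition* of $G$ into closed trails is a set of edge-disjoint closed trails whose edge sets together cover $E(G)$. It is *rooted* if all its members share a common vertex $v$, called a *root*; we also say that it is *rooted at $v$*. Equivalently, some eulerian trail of $G$ is divided by $v$ into closed trails based at $v$: start each member at $v$ and concatenate, or, conversely, cut the eulerian trail at visits to $v$. *Example.* The loop and the trail $z\,s\,t\,s\,t\,z$ form a decomposition of $D$ into two odd closed trails, rooted at $z$. *Non-example.* Take a triangle $abc$ with two loops at each vertex. It is $6$-regular with $9$ edges. One loop at $a$, one loop at $b$, and a closed trail through the other $7$ edges (once around the triangle, taking the remaining loops on the way) form a decomposition into three odd closed trails. It is not rooted, because the first two trails have no common vertex. The same graph does have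 a rooted decomposition: the two loops at $a$, and the other $7$ edges.

**Definition (cuts and edge counts).** For $Z\subseteq V(G)$ let $\delta(Z)$ be the set of edges with exactly one end in $Z$, and let $e(Z)$ be the number of edges, loops included, with both ends in $Z$. For disjoint $A,B$ let $e(A,B)$ be the number of edges between $A$ and $B$. Counting half-edges at vertices of $Z$ gives
$$\sum_{u\in Z}\deg(u)=2e(Z)+|\delta(Z)|. \tag{1}$$
In particular, $|\delta(Z)|$ is even for every $Z$ in an eulerian graph. *Example.* In $D$ we have $|\delta(\{z\})|=2$, $e(\{z\})=1$, $|\delta(\{s\})|=4$ and $e(\{s\},\{t\})=3$.

Now let $G$ be connected and $2d$-regular. A closed trail through $v$ uses at least two of the $2d$ half-edges at $v$, so a rooted decomposition has at most $d$ members. Can this number be reached with all members odd? A parity condition is needed: $|E(G)|=d\,|V(G)|$ must have the parity of $d$. If $|V(G)|$ is odd, this holds automatically. So we ask whether, for odd order, there is always a vertex at which an eulerian trail can be cut into $d$ closed trails, all of odd length. The problem comes from Edita Máčajová and Martin Škoviera, "Odd decompositions of eulerian graphs", arXiv:1607.00053 (2016), where it is stated as a conjecture.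 These notes prove it.

**Theorem 1.** Every connected $2d$-regular graph of odd order, $d\ge 1$, has a rooted decomposition into $d$ odd closed trails.

Three known facts put this in context; the proof will use none of them.

1. For $k\ge1$, a connected graph $G$ has a decomposition into $k$ odd closed trails if and only if $G$ is eulerian, $|E(G)|\equiv k\pmod 2$, and $G$ contains at least $k$ pairwise edge-disjoint odd circuits. In particular, every connected $2d$-regular graph of odd order has a decomposition into $d$ odd closed trails. It need not be rooted.
2. Every connected $4$-regular graph of odd order has a rooted decomposition into two odd closed trails.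
3. Every connected $6$-regular graph of odd order has a rooted decomposition into three odd closed trails.

## Order one, degrees two and four, and a graph with a single root

If $|V(G)|=1$, then $G$ is a vertex with $d$ loops, and the loops are the required trails. If $d=1$, then $G$ is a circuit of odd length, itself one odd closed trail, and every vertex is a root.

For $d=2$, take the two odd closed trails that fact 1 supplies. Every vertex lies on at least one of them, since all degrees are positive. If they had no common vertex, their vertex sets would partition $V(G)$ with no edge between the parts, and $G$ would be disconnected. So they share a vertex, and fact 2 follows from fact 1.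

It is natural to continue like this, starting from the decomposition of fact 1 and looking for a common vertex. This stops at $d=3$. Connectivity forces each trail to meet some other trail, but it does not force three trails to share one vertex. The triangle with two loops at each vertex shows that the decomposition handed to us may fail to be rooted, and fact 1 gives no control over where its trails meet.

A second natural wish is to fix a vertex $v$ in advance and build the trails around it. The graph $D$ shows that not every vertex can serve.

**Claim.** The only root of a decomposition of $D$ into two odd closed trails is $z$.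

Split the vertices as $\{s,z\}\cup\{t\}$. The edges inside a part are the loop and $zs$; call these two bad. A closed walk crosses between the parts an even number of times, so a closed trail is odd if and only if it uses an odd number of bad edges. Hence of two odd closed trails that decompose $D$, one contains the loop and the other contains $zs$. The first uses an even number of half-edges at $z$, among them both half-edges of the loop and not that of $zs$. So it does not use $zt$ either. It can therefore never leave $z$: it is the loop alone, and its only vertex is $z$. So $z$ is the only possible root, and it is a root by the decomposition given above.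

So the root has to be found. We first need to know when a given vertex is a root.

## Alternating colors turn rooted trails into a degree condition

The purpose of this section is to replace trails, which are global objects, by a prescription of degrees. Color an odd closed trail through $b$, starting at $b$, alternately red, blue, red, …, red. Each time it passes through a vertex it uses one red and one blue half-edge, so the colors balance there. The exception is the start/end at $b$, where two red half-edges meet. So oddness shows up as an excess of red at $b$.

**Coloring Lemma.** Let $G$ be connected eulerian, $b\in V(G)$, $k\ge 1$. The following are equivalent.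

(a) $G$ has a decomposition into exactly $k$ odd closed trails rooted at $b$.

(b) $G$ has a spanning subgraph $F$ with $\deg_F(u)=\frac12\deg(u)$ for $u\ne b$ and $\deg_F(b)=\frac12\deg(b)+k$.

*Example.* In $D$ with $b=z$, $k=2$, let $F$ consist of the loop, $zs$, $zt$ and one $st$-edge. Then $\deg_F(z)=4$ and $\deg_F(s)=\deg_F(t)=2$, as required. It comes from coloring the loop red, and coloring $z\,s\,t\,s\,t\,z$ red, blue, red, blue, red.

**Proof of (a)⇒(b): counting colors.** Color each of the $k$ trails as described, and let $F$ be the graph of the red edges. At $u\ne b$ every passage uses one red and one blue half-edge, so exactly half of the half-edges at $u$ are red: $\deg_F(u)=\frac12\deg(u)$. At $b$ the same holds except at the $k$ start/end passages, each of which uses two red half-edges. So at $b$ there are $2k$ more red than blue half-edges; since the two numbers sum to $\deg(b)$, the red number is $\frac12\deg(b)+k$.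

**Proof of (b)⇒(a), first step: rebuilding trails from colors.** Color the edges of $F$ red and all others blue. At each $u\neq b$ there are equally many red and blue half-edges; pair each red one with a blue one. At $b$ there are $\frac12\deg(b)+k$ red and $\frac12\deg(b)-k$ blue half-edges; pair every blue one with a red one, which leaves exactly $2k$ red half-edges unpaired.

Consider the auxiliary graph whose vertices are the half-edges of $G$, with a half-edge joined to the other half of its edge and to its partner in the pairing, if it has one. The two halves of an edge have the same color and partners have different colors, so these two neighbors are distinct. Thus each half-edge has degree $2$ in the auxiliary graph, except that the $2k$ unpaired ones have degree $1$. Its components are therefore $k$ paths, whose ends are the unpaired half-edges, together with some cycles. Reading off the edges of $G$ along them decomposes $E(G)$ into $k$ trails that start and end with unpaired half-edges at $b$, and some further closed trails. Consecutive edges have different colors, also cyclically for the further closed trails. The $k$ trails start and end with red edges, so each has an odd number of edges, and it is a closed trail at $b$. The further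 closed trails have even length.

**Proof of (b)⇒(a), second step: absorbing the even closed trails.** Suppose some even closed trails remain, and let $W\ni b$ be the vertex set of the union of the $k$ trails. If every remaining even trail avoided $W$, then every edge with an end in $W$ would lie in one of the $k$ trails and so have both ends in $W$. Since $G$ is connected, $W=V(G)$, and a remaining even trail could not avoid $W$, a contradiction. So some remaining even trail meets one of the $k$ trails at a vertex $x$. Splice it in: follow the odd trail to $x$, traverse the even trail from $x$ back to $x$, and continue. The result is an odd closed trail that still contains $b$. Repeating this until no even trail is left gives (a). $\square$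

## Tutte's theorem and the exact number of odd trails at a vertex

Condition (b) asks for a subgraph with prescribed degrees. The only external result of the whole proof decides when one exists. For $f:V(G)\to\mathbb Z_{\ge 0}$ and $X\subseteq V(G)$ write $f(X)=\sum_{v\in X}f(v)$.

**Tutte's $f$-factor theorem** (Canad. J. Math. 4 (1952)). Let $G$ be a finite loopless multigraph and $f:V(G)\to\mathbb Z_{\ge0}$. Then $G$ has a spanning subgraph $F$ with $\deg_F=f$ if and only if for all disjoint $S,T\subseteq V(G)$
$$\Delta(S,T)=\sum_{v\in S}f(v)+\sum_{v\in T}(\deg(v)-f(v))-e(S,T)-q(S,T)\ \ge 0, \tag{2}$$
where $q(S,T)$ is the number of components $C$ of $G-(S\cup T)$ with $\sum_{v\in C}f(v)+e(C,T)$ odd.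

*Example.* A triangle has no subgraph with $f\equiv1$: for $S=T=\emptyset$ the only component has $f$-sum $3$, so $q=1$ and $\Delta=-1$. With $f(b)=2$ and $f=1$ at the other two vertices, the two edges at $b$ do the job; this is condition (b) for the triangle with $k=1$.

In our situation $f$ is half the degree, except at $b$. The quantities that then appear in (2) deserve names.

**Definition ($w$ and $o$).** For disjoint $S,T\subseteq V(G)$ put $N=V(G)\setminus(S\cup T)$ and
$$w(S,T)=e(S)+e(T)+\tfrac12|\delta(S\cup T)|.$$
Let $o(S,T)$ be the number of components $C$ of $G[N]$ for which $\frac12\sum_{u\in C}\deg(u)+e(C,T)$ is odd; we call these components *counted*. So an edge contributes $1$ to $w$ if it lies inside $S$ or inside $T$, it contributes $\frac12$ if it joins $S\cup T$ to $N$, and $0$ otherwise.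

*Example.* In $D$ take $S=\{s\}$, $T=\{t\}$. Then $e(S)=e(T)=0$ and $|\delta(\{s,t\})|=2$, so $w=1$. The only component is $\{z\}$, with $\frac12\cdot 4+1=3$ odd, so $o=1$ and $w-o=0$. For $S=\emptyset$, $T=\{z\}$ we get $w=1+\frac12\cdot2=2$. The only component $\{s,t\}$ has $\frac12\cdot8+2=6$, so $o=0$ and $w-o=2$.

**Theorem 2.** Let $G$ be connected eulerian, $b\in V(G)$, $k\ge1$. The following are equivalent:

(a) $G$ has a decomposition into exactly $k$ odd closed trails rooted at $b$;

(b) $G$ has a spanning subgraph $F$ with $\deg_F(u)=\frac12\deg(u)$ for $u\ne b$ and $\deg_F(b)=\frac12\deg(b)+k$;

(c) $|E(G)|\equiv k\pmod 2$, and $w(S,T)-o(S,T)\ge k$ for all disjoint $S,T\subseteq V(G)$ with $b\in T$.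

Consequently the maximum $k$ for which (a) holds (taken as $0$ if none exists) equals $\min_{b\in T}\,(w(S,T)-o(S,T))$.

*Example.* In $D$ the pair $(\{s\},\{t\})$ gives $w-o=0$, so no $k\ge1$ is possible at $b=t$. This agrees with the Claim.

We know (a)⇔(b) from the Coloring Lemma. The rest takes four steps.

**Step 1: a lower bound for $w-o$.** This estimate will be used repeatedly. Let $S\cup T\ne\emptyset$. Every edge of $\delta(S\cup T)$ leaves exactly one component of $G[N]$, and every edge leaving a component ends in $S\cup T$. So $|\delta(S\cup T)|=\sum_C|\delta(C)|$, the sum running over all components $C$ of $G[N]$, and at most all of them are counted. Hence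
$$w(S,T)-o(S,T)\ \ge\ e(S)+e(T)+\sum_{C}\Bigl(\tfrac12|\delta(C)|-1\Bigr). \tag{3}$$
Each $C$ is nonempty and, because $S\cup T\ne\emptyset$, a proper subset of $V(G)$. As $G$ is connected and $|\delta(C)|$ is even, $|\delta(C)|\ge2$. So the right side of (3) is nonnegative.

**Step 2: (b)⇔(c) for loopless $G$.** Here we evaluate Tutte's condition. Let $f(u)=\frac12\deg(u)$ for $u\neq b$ and $f(b)=\frac12\deg(b)+k$. Then $f(V(G))=|E(G)|+k$. If (b) holds, this is a sum of degrees of $F$, so it is even; in (c) it is even by assumption. So in both directions we may assume $|E(G)|\equiv k\pmod2$.

By (1) for the set $S\cup T$, whose number of inner edges is $e(S)+e(T)+e(S,T)$,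
$$\tfrac12\sum_{v\in S\cup T}\deg(v)-e(S,T)=e(S)+e(T)+\tfrac12|\delta(S\cup T)|=w(S,T). \tag{4}$$
Writing $[\,\cdot\,]$ for $1$ if the statement inside is true and $0$ otherwise, (2) becomes
$$\Delta(S,T)=w(S,T)+k[b\in S]-k[b\in T]-q(S,T).$$
There are three kinds of pairs.

- If $b\in T$, then $f$ is half the degree on $N$, so $q(S,T)=o(S,T)$. Thus $\Delta(S,T)\ge0$ if and only if $w(S,T)-o(S,T)\ge k$.
- If $b\notin T$ and $S\cup T\ne\emptyset$, then $\Delta\ge w-q$. The argument for (3) used only that at most all components are counted, so $w-q\ge\sum_C(\frac12|\delta(C)|-1)\ge0$. No condition arises.
- If $S\cup T=\emptyset$, the only component is $V(G)$, and $f(V(G))$ is even, so $q=0$ and $\Delta=0$.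

Hence Tutte's condition is equivalent to the inequality in (c), and (b)⇔(c).

**Step 3: (b)⇔(c) when $G$ has loops.** Tutte's theorem as stated needs loopless graphs, but we cannot restrict ourselves to those: the proof of Theorem 1 creates loops. We remove a loop at the cost of two new vertices, by induction on the number of loops; Step 2 is the base.

Let $\ell$ be a loop at $v$, and let $G'$ arise by replacing $\ell$ with a path $v\,x\,y\,v$ through two new vertices $x,y$ of degree $2$. Degrees of old vertices do not change. So $G'$ is connected eulerian with fewer loops, and $|E(G')|=|E(G)|+2\equiv|E(G)|\pmod 2$. By induction (b)⇔(c) holds for $G'$ with the same $b$ and $k$.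

Condition (b) holds for $G$ if and only if it holds for $G'$. Indeed, in $G'$ each of $x,y$ must be incident with exactly one edge of $F$. So either $vx,yv\in F$ and $xy\notin F$, or $xy\in F$ and $vx,yv\notin F$. In the first case $F$ gets degree $2$ at $v$ from these edges, in the second degree $0$; these correspond to $\ell\in F$ and $\ell\notin F$.

It remains to show that (c) is the same for $G$ and $G'$, that is, $\min_{b\in T}(w-o)$ is the same for both. Primes refer to $G'$, and $X'=S'\cup T'$.

*The minimum for $G'$ is at most that for $G$.* Given $(S,T)$ in $G$ with $b\in T$, use the same pair in $G'$, so $x,y\in N'$. If $v\in S\cup T$, the new edges contribute $\frac12+0+\frac12=1$ to $w'$, just as $\ell$ contributes $1$ to $w$. The new component $\{x,y\}$ has $\frac12\sum\deg=2$ and sends $0$ or $2$ edges to $T$, so it is not counted; the other components are unchanged. If $v\in N$, then $\ell$ and the new edges contribute $0$. The component of $v$ acquires $x,y$, which adds $2$ to half its degree sum and nothing to its number of edges to $T$, so its parity is kept. In both cases $w'-o'=w-o$.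

*The minimum for $G$ is at most that for $G'$.* Given $(S',T')$ in $G'$ with $b\in T'$, let $S=S'\cap V(G)$, $T=T'\cap V(G)$; then $b\in T$. Let $\sigma$ be the contribution of $vx,xy,yv$ to $w'$. The loop $\ell$ contributes $1$ to $w$ if $v\in S\cup T$ and $0$ if $v\in N$. So $w'-o'\ge w-o$ means
$$\sigma-(o'-o)\ge 1\ \text{ if } v\in S\cup T,\qquad \sigma-(o'-o)\ge0\ \text{ if } v\in N.$$

Suppose first that $v\in S\cup T$. Since $x,y$ have no neighbors in $N$ other than possibly each other, the components of $G[N]$ persist with their parities, and the only possible new component lies on $\{x,y\}\cap N'$.

- If $x,y\in X'$, two of the three vertices $v,x,y$ lie in the same one of the classes $S',T'$. So some edge of the triangle lies inside a class, and $\sigma\ge1$. There is no new component, so $o'=o$.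
- If exactly one of $x,y$ is in $N'$, say $y$ (the other case is symmetric), the component $\{y\}$ is counted if and only if $1+|\{x,v\}\cap T'|$ is odd, that is, if and only if $x$ and $v$ are in the same class. If they are, $\sigma=1+\frac12+\frac12=2$ and $o'-o=1$. If they are not, $\sigma=0+\frac12+\frac12=1$ and $o'=o$.
- If $x,y\in N'$, then $\sigma=1$, and $\{x,y\}$ is not counted, as seen above, so $o'=o$.

In each line $\sigma-(o'-o)\ge1$.

Suppose now that $v\in N$, in the component $C$ of $G[N]$. Both $x$ and $y$ are adjacent to $v$, so $C$ is replaced by the component $C\cup(\{x,y\}\cap N')$, and the other components are unchanged.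

- If $x,y\in N'$, half the degree sum grows by $2$ and the number of edges to $T$ stays the same, so $o'=o$; and $\sigma=0$.
- Otherwise at least two of the three edges join $X'$ to $N'$: the edges $vx,xy$ if only $x\in X'$, the edges $vy,xy$ if only $y\in X'$, and $vx,yv$ if both are. So $\sigma\ge1$, while $o'-o\le1$ because only one component has changed.

In each line $\sigma-(o'-o)\ge0$. So the two minima agree, and (b)⇔(c) for $G$.

**Step 4: parity of $w-o$, and the min–max formula.** We show that for all disjoint $S,T$
$$w(S,T)-o(S,T)\equiv|E(G)|\pmod2. \tag{5}$$
Let $f=\frac12\deg$. Summing the defining parities over all components of $G[N]$ gives $o(S,T)\equiv f(N)+e(N,T)$. Identity (4) is valid with loops, since (1) is. So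
$$w=f(S)+f(T)-e(S,T)=f(S)-f(T)+\sum_{v\in T}\deg(v)-e(S,T).$$
As $\sum_{v\in T}\deg(v)=2e(T)+e(S,T)+e(T,N)$, this gives $w\equiv f(S)+f(T)+e(T,N)\pmod2$. Hence $w-o\equiv f(S)+f(T)+f(N)=f(V(G))=|E(G)|$.

Now let $m=\min_{b\in T}(w-o)$. If $b\in T$ then $S\cup T\ne\emptyset$, and (3) gives $w-o\ge0$; so $m\ge0$. By (a)⇔(c), the values $k\ge1$ for which (a) holds are exactly those with $k\le m$ and $k\equiv|E(G)|\pmod2$. By (5), $m\equiv|E(G)|$. So the maximum is $m$ if $m\geq 1$, and if $m=0$ there is no such $k$ and the maximum is $0$ by convention. $\square$

## How far an arbitrary root gets: cuts of size $2y$ allow $y$ trails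

Now try to prove Theorem 1 directly: fix any vertex $b$, set $k=d$ and verify (c). If $N\neq\emptyset$ and every cut has at least $2d$ edges, (3) gives $w-o\ge d-1$, and parity (5) lifts this to $d$. The attempt stops exactly at components $C$ with $|\delta(C)|<2d$, which may contribute as little as $\frac12\cdot 2-1=0$ to (3). This is not a defect of the estimate: in $D$ with $b=t$, the pair $(\{s\},\{t\})$ has the component $\{z\}$ with $|\delta(\{z\})|=2$, and $w-o$ really is $0$.

Estimate (3) also shows what survives. If all relevant cuts have at least $2y$ edges, the same argument gives $y-1$, hence $y$ by parity, provided that $|E|\equiv y$. So we should aim for $y$ trails at a vertex $b$ of degree $2y$. Such a vertex appears when one side of a cut with $2y$ edges is contracted. The next statement is tailored to that.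

**Proposition.** Let $H$ be a connected graph, $b\in V(H)$, $1\le y\le d$, such that $\deg(b)=2y$, all other vertices have degree $2d$, the number of other vertices is even, and $|\delta(Z)|\ge2y$ for every nonempty $Z\subseteq V(H)\setminus\{b\}$. Then $H$ has a decomposition into $y$ odd closed trails rooted at $b$.

*Example.* Delete the loop from $D$ and put $b=z$, $d=2$, $y=1$. The sets $\{s\},\{t\},\{s,t\}$ have $4,4,2$ boundary edges, so the hypotheses hold, and $z\,s\,t\,s\,t\,z$ is the promised trail.

*Proof.* $H$ is connected with even degrees, so it is eulerian, and we verify (c) of Theorem 2 with $k=y$. First, $|E(H)|=y+d(|V(H)|-1)\equiv y\pmod2$, as $|V(H)|-1$ is even. Let $S,T$ be disjoint with $b\in T$.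

**Step 1: some vertices lie outside $S\cup T$.** Let $N\ne\emptyset$. Every component $C$ of $H[N]$ avoids $b$, so $\frac12|\delta(C)|-1\ge y-1\ge0$. There is at least one component, so (3) gives $w-o\ge y-1$. By (5), $w-o\equiv|E(H)|\equiv y\pmod2$, hence $w-o\ge y$.

**Step 2: $S\cup T$ is everything.** Let $N=\emptyset$. Then $o=0$ and $w=e(S)+e(T)$; we must show that a partition of $V(H)$ always has at least $y$ edges inside its parts. By (1) for $S$ and for $T$,
$$2e(S)+e(S,T)=2d|S|,\qquad 2e(T)+e(S,T)=2d(|T|-1)+2y,$$
and subtracting,
$$e(S)-e(T)=d(|S|-|T|+1)-y .$$
The number $|S|+|T|-1$ of vertices other than $b$ is even, so $|S|-|T|+1=2m$ for some $m\in\mathbb Z$. If $m\le0$, then $|2dm-y|=y+2d|m|\ge y$. If $m\ge1$, then $2dm-y\ge2d-y\ge y$, because $y\le d$. Hence $w=e(S)+e(T)\ge|e(S)-e(T)|=|2dm-y|\ge y$. $\square$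

## Contracting the even side of a minimum cut

The Proposition handles one side of a cut. We now use it to remove that side: the $y$ odd trails that run through the even side are replaced by $y$ single edges, and the parity of every length is preserved because a single edge is odd too.

**Reduction Lemma.** Let $G$ be a connected $2d$-regular graph of odd order, and let $Y\subsetneq V(G)$ satisfy: $|Y|$ odd, $G[Y]$ connected, $|\delta(Y)|=2y\le2d$, and $|\delta(Z)|\ge2y$ for all nonempty $Z\subseteq V(G)\setminus Y$. Then there is a connected $2d$-regular graph $G'$ with vertex set $Y$ such that every $v\in Y$ that is the root of a decomposition of $G'$ into $d$ odd closed trails is also the root of such a decomposition of $G$.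

*Proof.*

**Step 1: contract $Y$ and apply the Proposition.** Since $G$ is connected and $Y$ is nonempty and proper, $y\ge1$. Let $H$ be obtained from $G$ by deleting all edges inside $Y$ and identifying $Y$ to a single vertex $b$. Then $H$ is connected, $\deg_H(b)=|\delta(Y)|=2y$, and there are no loops at $b$. The other vertices have degree $2d$, and their number $|V(G)|-|Y|$ is even, as a difference of two odd numbers. For $Z\subseteq V(G)\setminus Y$ we have $\delta_H(Z)=\delta_G(Z)$, so $|\delta_H(Z)|\ge2y$ if $Z\ne\emptyset$. By the Proposition, $H$ decomposes into $y$ odd closed trails $P_1,\dots,P_y$ rooted at $b$.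

**Step 2: read the trails in $G$.** Each $P_i$ uses at least two half-edges at $b$. There are only $2y$ of them, so each $P_i$ uses exactly two: started at $b$, it visits $b$ only at its start and its end. Since there are no loops at $b$, its first and last edges are different. So in $G$, $P_i$ is a trail of odd length from some $a_i\in Y$ to some $a_i'\in Y$ with all interior vertices outside $Y$. Each edge of $\delta(Y)$ is the first or the last edge of exactly one $P_i$, and no $P_i$ has an edge of $\delta(Y)$ as both.

**Step 3: build $G'$.** Let $G'$ be $G[Y]$ together with new edges $e_i=a_ia_i'$ for $1\le i\le y$, where $e_i$ is a loop if $a_i=a_i'$. By Step 2, each $u\in Y$ loses its half-edges in $\delta(Y)$ and gains equally many half-edges of the $e_i$. So $G'$ is $2d$-regular, and it is connected because $G[Y]$ is.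

**Step 4: lift decompositions.** Take a decomposition of $G'$ into $d$ odd closed trails rooted at $v\in Y$. In it, replace each $e_i$ by $P_i$, directed the way $e_i$ is traversed. The results are closed trails in $G$, and they are edge-disjoint, since the $P_i$ are edge-disjoint and use no edge inside $Y$. They cover $E(G)$, since the edges of $G$ not in $G[Y]$ are exactly the edges of $H$. Each length changes by the even numbers $|E(P_i)|-1$, so the trails stay odd. Each trail still visits every vertex that it visited in $G'$, in particular $v$. $\square$

*Example.* In $D$ the smallest cut is $\delta(\{z\})=\{zs,zt\}$, so take $Y=\{z\}$, $y=1$. Then $P_1=z\,s\,t\,s\,t\,z$, and $G'$ is the vertex $z$ with two loops: the old one and $e_1$. Its decomposition into two loops lifts to the decomposition of $D$ found by hand. Note that $G'$ has a new loop.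

**Proof of Theorem 1.** We induct on the odd order $n$, with $d$ fixed. Let $G$ be connected, $2d$-regular, of odd order $n$.

**Case A: $|\delta(Z)|\ge2d$ for all nonempty $Z\subsetneq V(G)$.** This includes $n=1$, where the condition is vacuous. Apply the Proposition with $H=G$, any vertex $b$, and $y=d$; the number $n-1$ of other vertices is even. So every vertex is a root.

**Case B: otherwise.** Choose a nonempty $Y\subsetneq V(G)$ with $|\delta(Y)|=2y$ minimum. As $G$ is connected and we are not in Case A, $1\le y<d$. Since $n$ is odd, exactly one of $Y$, $V(G)\setminus Y$ has odd order. Both have the same boundary, so we may assume that $|Y|$ is odd. We check the remaining hypotheses of the Reduction Lemma. By minimality, $|\delta(Z)|\ge2y$ for all nonempty $Z\subseteq V(G)\setminus Y$. Also $G[Y]$ is connected: if $Y=Y_1\cup Y_2$ with $Y_1,Y_2$ disjoint, nonempty and no edges between them, then by minimality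
$$2y=|\delta(Y)|=|\delta(Y_1)|+|\delta(Y_2)|\ge4y,$$
a contradiction since $y\ge1$. The Reduction Lemma gives a connected $2d$-regular graph $G'$ of odd order $|Y|<n$. By induction $G'$ has a rooted decomposition into $d$ odd closed trails, and by the lemma so does $G$. $\square$

## Which vertices are roots, and graphs with exactly one

The criterion and the reduction say more than Theorem 1: they describe the roots, locate some of them, and show that "some vertex" cannot be strengthened.

**Theorem 3.** Let $d\ge1$ and let $G$ be connected and $2d$-regular. Call $v$ a *root* if $G$ has a decomposition into $d$ odd closed trails rooted at $v$.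

1. (Classification of roots.) If $|V(G)|$ is odd, then $v$ is a root if and only if there are no disjoint $S,T\subseteq V(G)$ with $v\in S\cup T$ and
$$e(S)+e(T)+\tfrac12|\delta(S\cup T)|-o(S,T)\le d-2, \tag{6}$$
where $o(S,T)$ counts the components $C$ of $G-(S\cup T)$ with $d|C|+e(C,T)$ odd.
2. (Location.) If $|V(G)|$ is odd, every $Y\subseteq V(G)$ with $|Y|$ odd, $G[Y]$ connected, $|\delta(Y)|\le2d$, and $|\delta(Z)|\ge|\delta(Y)|$ for all nonempty $Z\subseteq V(G)\setminus Y$ contains a root. In particular, the odd-order side of every minimum edge cut contains a root.
3. (Highly connected case, any order.) Suppose $|\delta(Z)|\ge2d$ for all nonempty $Z\subsetneq V(G)$. Then for every vertex $v$: $v$ is a root if and only if $d|V(G)|\equiv d\pmod2$ and $G$ cannot be made bipartite by deleting at most $d-2$ edges. If $|V(G)|$ is odd, every vertex is a root.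
4. (Sharpness.)
   (i) Whatever the parity of $|V(G)|$, a rooted decomposition of $G$ into odd closed trails has at most $d$ members. If $|V(G)|$ is odd, the maximum is exactly $d$. For even order the bound $d$ need not be attained: for example, $K_{2d,2d}$ has no decomposition into odd closed trails at all.
   (ii) For every $d\ge2$ there is a connected $2d$-regular graph of odd order with exactly one root, so "some vertex" in Theorem 1 cannot be improved even to "at least two vertices".

**Proof of part 1: the criterion, made symmetric.** Apply Theorem 2 with $b=v$ and $k=d$. In a $2d$-regular graph $\frac12\sum_{u\in C}\deg(u)=d|C|$, so the two definitions of $o$ agree. Since $|V(G)|$ is odd, $|E(G)|=d|V(G)|\equiv d\pmod2$. So $v$ fails to be a root if and only if $w-o<d$ for some pair with $v\in T$. By (5), $w-o\equiv d$, so $w-o<d$ means $w-o\le d-2$, which is (6). Finally, $w$ is symmetric in $S$ and $T$. So is $o$: the edges leaving a component $C$ go to $S\cup T$, hence $e(C,S)+e(C,T)=|\delta(C)|$ is even, and $e(C,S)\equiv e(C,T)\pmod2$. So the condition $v\in T$ may be replaced by $v\in S\cup T$.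

**Proof of part 2: the reduction keeps the root inside $Y$.** If $Y=V(G)$, the statement is Theorem 1. Otherwise the Reduction Lemma applies and gives a connected $2d$-regular graph $G'$ of odd order with vertex set $Y$. By Theorem 1, $G'$ has a root $v\in Y$, and by the lemma $v$ is a root of $G$. For the last sentence, let $Y$ be the odd-order side of a minimum edge cut. Its size is at most $|\delta(\{u\})|\le2d$ for any vertex $u$. The inequality $|\delta(Z)|\ge|\delta(Y)|$ holds by minimality, and $G[Y]$ is connected by the argument in Case B.

**Proof of part 3: only partitions of $V(G)$ matter.** Use Theorem 2 with $b=v$, $k=d$. The parity condition in (c) reads $d|V(G)|\equiv d\pmod2$. If it fails, $v$ is not a root, as claimed; so assume it holds. Let $S,T$ be disjoint with $v\in T$. If $N\ne\emptyset$, each component $C$ of $G[N]$ is a nonempty proper subset of $V(G)$, so $\frac12|\delta(C)|-1\ge d-1\ge 0$. By (3), $w-o\ge d-1$, and by (5) $w-o\ge d$. So only pairs with $N=\emptyset$ matter. For them $w-o=e(S)+e(T)$, which by parity fails to be at least $d$ if and only if it is at most $d-2$.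

Thus (c) fails if and only if some partition $V(G)=S\cup T$, one part possibly empty, has $e(S)+e(T)\le d-2$; we get $v\in T$ by interchanging $S$ and $T$ if necessary. If there is such a partition, deleting the $e(S)+e(T)$ edges inside the parts makes $G$ bipartite. Conversely, if deleting a set $A$ of at most $d-2$ edges leaves a bipartite graph with parts $S,T$, then all edges inside $S$ or inside $T$ belong to $A$, so $e(S)+e(T)\le d-2$.

If $|V(G)|$ is odd, the parity condition holds. For every partition $V(G)=S\cup T$, formula (1) gives $2e(S)+e(S,T)=2d|S|$ and $2e(T)+e(S,T)=2d|T|$, so
$$e(S)+e(T)\ge|e(S)-e(T)|=d\,\bigl||S|-|T|\bigr|\ge d,$$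
because $|S|-|T|$ is odd. So every vertex is a root.

**Proof of part 4(i): the bound $d$.** Each closed trail containing $v$ uses at least two of the $2d$ half-edges at $v$, so there are at most $d$ trails. If $|V(G)|$ is odd, Theorem 1 gives a rooted decomposition with exactly $d$ members. The graph $K_{2d,2d}$ is connected, $2d$-regular, of even order and bipartite, so it contains no odd closed trail.

**Proof of part 4(ii): a graph with exactly one root.** The construction generalizes the idea behind $D$: a small cut attaches one vertex with loops to a bipartite graph. Take $K_{2d,2d}$ with parts $S\ni s$ and $T\ni t$, delete the edge $st$, and add a vertex $z$ with $d-1$ loops and the edges $zs$, $zt$. Since $d\ge2$, deleting one edge leaves $K_{2d,2d}$ connected, so the new graph is connected. The degrees of $s,t$ are restored to $2d$, and $\deg(z)=2(d-1)+2=2d$. The order is $4d+1$, which is odd.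

For this pair $S,T$ we have $e(S)=e(T)=0$ and $\delta(S\cup T)=\{zs,zt\}$, so $w(S,T)=1$. The only component of $G-(S\cup T)$ is $\{z\}$, and $d\cdot1+e(\{z\},T)=d+1$, so it is counted if and only if $d$ is even. Hence $w-o$ equals $0$ if $d$ is even and $1$ if $d$ is odd. Since $d\ge2$, and $d\ge3$ if $d$ is odd, in both cases $w-o\le d-2$. By part 1, no vertex of $S\cup T$ is a root. By Theorem 1 some vertex is a root, so $z$ is the unique root. $\square$
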